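\title{A club principle that is compatible with saturation}

\begin{abstract}
Let $J$ be a $\kappa$-complete ideal on a regular uncountable cardinal $\kappa$ extending the nonstationary ideal. The principle $\clubsuit_\kappa^{\mathrm{ev},2}[J]$ provides cofinal sets $s_\alpha\subseteq\alpha$ such that, whenever $\kappa$ is split into two pieces, one of the pieces contains a tail of $s_\alpha$ for $J$-positively many $\alpha$. We show that this principle does not imply that $J$ fails to be $\kappa$-saturated: it holds for a prime ideal on every strongly compact cardinal, and for a prime ideal in a forcing extension of a model of GCH with a measurable cardinal of Mitchell order at least two. The implication does hold for normal ideals, and for all ideals as above on the measurable cardinal of $L[U]$.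
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\kappa$ is a regular uncountable cardinal. An \emph{ideal on $\kappa$} is a family $J$ of subsets of $\kappa$ that is closed under subsets and under unions of two sets, contains every ordinal $\alpha<\kappa$ (hence every bounded set), and does not contain $\kappa$. We put $J^+=P(\kappa)\setminus J$ and $J^*=\{\kappa\setminus A:A\in J\}$; members of $J^+$ are called \emph{positive}. The ideal $J$ is
\begin{itemize}
\item \emph{$\kappa$-complete} if it is closed under unions of fewer than $\kappa$ sets;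
\item \emph{$\kappa$-saturated} if there is no $Q\subseteq J^+$ with $|Q|=\kappa$ such that $A\cap B\in J$ for all distinct $A,B\in Q$ (and \emph{$\kappa^+$-saturated} if there is no such $Q$ with $|Q|=\kappa^+$);
\item \emph{prime} if $A\in J$ or $\kappa\setminus A\in J$ for every $A\subseteq\kappa$;
\item \emph{normal} if it is closed under diagonal unions: if $Y_\xi\in J$ for $\xi<\kappa$, then $\{\alpha:\exists\xi<\alpha\ (\alpha\in Y_\xi)\}\in J$.
\end{itemize}
If $J$ is prime, then $J^+=J^*$ is an ultrafilter and any two positive sets have positive intersection, so $J$ is $\kappa$-saturated; saturation measures how close an ideal is to being prime. If $J$ is normal, then a regressive function $g$ on a positive set $Y$ (that is, $g(\alpha)<\alpha$ for $\alpha\in Y$) is constant on a positive set, because $Y$ is the diagonal union of the fibers of $g$. A \emph{normal measure} on $\kappa$ is a $\kappa$-complete nonprincipal ultrafilter whose dual ideal is normal; it contains every club. We write $NS_\kappa$ for the nonstationary ideal and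
\[\mathrm{acc}(A)=\{\alpha\in\kappa\setminus\{0\}:\sup(A\cap\alpha)=\alpha\}\qquad(A\subseteq\kappa).\]
Thus $\mathrm{acc}(\kappa)$ is the set of nonzero limit ordinals below $\kappa$, and $\mathrm{acc}(A)$ is club when $A$ is unbounded.

A \emph{cofinal system} is a sequence $\vec s=\langle s_\alpha:\alpha\in\mathrm{acc}(\kappa)\rangle$ with $s_\alpha\subseteq\alpha$ and $\sup s_\alpha=\alpha$. We write $s_\alpha\subseteq^*A$ if $s_\alpha\setminus\beta\subseteq A$ for some $\beta<\alpha$, and we record where $\vec s$ guesses a set $A\subseteq\kappa$ by
\[B_A=\{\alpha\in\mathrm{acc}(\kappa):s_\alpha\subseteq A\},\qquad B^*_A=\{\alpha\in\mathrm{acc}(\kappa):s_\alpha\subseteq^*A\}.\]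
Let $J\supseteq NS_\kappa$ be a $\kappa$-complete ideal and $\sigma$ a cardinal with $2\le\sigma\le\kappa$. The principle $\clubsuit_\kappa^{\mathrm{ev},\sigma}[J]$ asserts that there is a cofinal system $\vec s$ such that for every $f:\kappa\to\sigma$ there is $i<\sigma$ with
\[\{\alpha\in\mathrm{acc}(\kappa):\exists\beta<\alpha\ ((s_\alpha\setminus\beta)\cap f^{-1}(\{i\})=\emptyset)\}\in J^+ .\]
The displayed set is $B^*_{\kappa\setminus f^{-1}(\{i\})}$: however $\kappa$ is colored with $\sigma$ colors, some color is eventually avoided by positively many $s_\alpha$. More colors make this easier.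

\begin{lemma}\label{lem:mono}
If $2\le\sigma\le\tau\le\kappa$, then $\clubsuit_\kappa^{\mathrm{ev},\sigma}[J]$ implies $\clubsuit_\kappa^{\mathrm{ev},\tau}[J]$.
\end{lemma}

\begin{proof}
Given $f:\kappa\to\tau$, let $f'(\xi)=f(\xi)$ if $f(\xi)<\sigma$ and $f'(\xi)=0$ otherwise. For $i<\sigma$ we have $f^{-1}(\{i\})\subseteq f'^{-1}(\{i\})$, so every $s_\alpha$ that eventually avoids the second set eventually avoids the first.
\end{proof}

So $\sigma=\kappa$ is the weakest case and $\sigma=2$ the strongest. The latter says: \emph{for every $A\subseteq\kappa$, at least one of $B^*_A$ and $B^*_{\kappa\setminus A}$ is positive.} The following question was posed by Matet \cite{Matet}.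

\begin{quote}
Let $J$ be a $\kappa$-complete ideal on $\kappa$ extending $NS_\kappa$. Does $\clubsuit_\kappa^{\mathrm{ev},2}[J]$ imply that $J$ is not $\kappa$-saturated?
\end{quote}

Guessing tends to destroy saturation for a simple reason. If $A\cap A'=\emptyset$, then $B^*_A\cap B^*_{A'}=\emptyset$, since two tails of a cofinal set intersect. So if $B^*_A$ is positive for \emph{every} unbounded $A$, a partition of $\kappa$ into $\kappa$ unbounded sets yields $\kappa$ pairwise disjoint positive sets. The question asks whether this survives when only one side of each partition is guessed. One would expect so: with that many guessed sets, there ought to be many disjoint ones. But the principle by itself does not produce even two disjoint guessed sets, since the guessed sets might form an ultrafilter. This can happen, and the answer is no.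

Recall that $\kappa$ is \emph{strongly compact} if every $\kappa$-complete filter on any set extends to a $\kappa$-complete ultrafilter (filters are proper).

\begin{theorem}\label{thm:compact}
Suppose that every $\kappa$-complete filter on $\kappa$ extends to a $\kappa$-complete ultrafilter; this holds if $\kappa$ is strongly compact. Then there is a $\kappa$-complete prime, hence $\kappa$-saturated, ideal $J\supseteq NS_\kappa$ such that $\clubsuit_\kappa^{\mathrm{ev},2}[J]$ holds. In fact there is a cofinal system $\vec s$ such that for every $\sigma<\kappa$ and $f:\kappa\to\sigma$ there is $i<\sigma$ with $\{\alpha:s_\alpha\subseteq f^{-1}(\{i\})\}\in J^*$.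
\end{theorem}

For normal ideals the expected answer is correct, already for the weakest principle.

\begin{theorem}\label{thm:normal}
Let $J\supseteq NS_\kappa$ be a $\kappa$-complete, normal, $\kappa$-saturated ideal on $\kappa$. Then $\clubsuit_\kappa^{\mathrm{ev},\kappa}[J]$ fails, and hence $\clubsuit_\kappa^{\mathrm{ev},\sigma}[J]$ fails for all $2\le\sigma\le\kappa$.
\end{theorem}

Some large cardinal hypothesis is needed for a counterexample, because the existence of a $\kappa$-complete $\kappa$-saturated ideal already requires one; if there is no such ideal, as under $V=L$ (Remark~\ref{rem:L}), the implication is vacuous. A measurable cardinal alone does not give a counterexample.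

\begin{theorem}\label{thm:LU}
Let $V=L[U]$, where $U$ is a normal measure on $\kappa$. Then the only $\kappa$-complete $\kappa$-saturated ideal $J\supseteq NS_\kappa$ is $P(\kappa)\setminus U$, and $\clubsuit_\kappa^{\mathrm{ev},\kappa}[J]$ fails for it. So at this $\kappa$ the implication holds, non-vacuously.
\end{theorem}

For normal measures $W_0,W_1$ on $\kappa$, write $W_0\lhd W_1$ if $W_0$ belongs to the ultrapower $\mathrm{Ult}(V,W_1)$. This is the \emph{Mitchell order}; it is well-founded, its height is denoted by $o(\kappa)$, and $o(\kappa)\ge2$ means that there are $W_0\lhd W_1$.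

\begin{theorem}\label{thm:forcing}
Assume GCH and let $W_0\lhd W_1$ be normal measures on $\kappa$. Then in a forcing extension $\kappa$ is measurable and there is a $\kappa$-complete prime ideal $J\supseteq NS_\kappa$ such that $\clubsuit_\kappa^{\mathrm{ev},2}[J]$ holds. Hence the consistency of $\mathrm{ZFC}+\exists\kappa\ o(\kappa)\ge2$ implies the consistency of a negative answer.
\end{theorem}

We do not claim that $o(\kappa)=2$ is the exact consistency strength.

\section{The principle in an ultrapower}\label{sec:prime}

All four proofs are guided by the case of prime ideals, where the principle becomes a statement about a single set.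

\begin{lemma}\label{lem:criterion}
Let $\mathcal U$ be a $\kappa$-complete ultrafilter on $\kappa$ that contains every club, and let $J=P(\kappa)\setminus\mathcal U$. Then $J$ is a $\kappa$-complete prime ideal extending $NS_\kappa$. A cofinal system $\vec s$ witnesses $\clubsuit_\kappa^{\mathrm{ev},2}[J]$ if and only if there is an ultrafilter $w$ on $\kappa$ such that $B^*_A\in\mathcal U$ for all $A\in w$.
\end{lemma}

\begin{proof}
A nonstationary set, in particular a bounded set, is disjoint from a club and so lies outside $\mathcal U$; the other properties of $J$ are dual to those of $\mathcal U$, and $J^+=\mathcal U$. If $w$ is as stated and $A\subseteq\kappa$, then $A$ or $\kappa\setminus A$ is in $w$, so $B^*_A$ or $B^*_{\kappa\setminus A}$ is positive. Conversely, if $\vec s$ witnesses the principle, then $w=\{A:B^*_A\in\mathcal U\}$ contains $A$ or $\kappa\setminus A$ for each $A$, and it is a filter because it is closed under supersets, $B^*_A\cap B^*_{A'}=B^*_{A\cap A'}$, and $B^*_\emptyset=\emptyset$.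
\end{proof}

We recall how ultrafilters and elementary embeddings correspond. Let $j:V\to M$ be a definable elementary embedding into a transitive class with \emph{critical point} $\kappa$, the least ordinal moved, and let $\kappa\le\lambda<j(\kappa)$. Then $\mathcal U=\{A\subseteq\kappa:\lambda\in j(A)\}$ is a $\kappa$-complete ultrafilter without bounded sets, and it is normal if $\lambda=\kappa$. Conversely, every such ultrafilter arises in this way from its ultrapower embedding $j_{\mathcal U}:V\to\mathrm{Ult}(V,\mathcal U)$ with $\lambda=[\mathrm{id}]_{\mathcal U}$, and there $\lambda=\kappa$ if $\mathcal U$ is normal. For a normal measure $W$ on $\kappa$, with $M=\mathrm{Ult}(V,W)$, we also use: $j_W$ is the identity on $V_\kappa$; $M$ is closed under $\kappa$-sequences, so $P(\kappa)\subseteq M$; and every element of $M$ has the form $j_W(f)(\kappa)$ for a function $f$ on $\kappa$.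

Let $\mathcal U$ be derived from $j$ and $\lambda$ and contain $\mathrm{acc}(\kappa)$, and let $\vec s$ be a cofinal system. Then $s=j(\vec s\,)(\lambda)$ is a cofinal subset of $\lambda$, and by elementarity
\begin{equation}\label{eq:seed}
B^*_A\in\mathcal U\iff s\setminus\beta\subseteq j(A)\text{ for some }\beta<\lambda .
\end{equation}

\begin{example}\label{ex:normalmeasure}
Let $\mathcal U$ be a normal measure, $j=j_{\mathcal U}$ and $\lambda=\kappa$. Then $s$ is an unbounded subset of $\kappa$, and $j(A)\cap\kappa=A$ for $A\subseteq\kappa$, so \eqref{eq:seed} says that $B^*_A\in\mathcal U$ exactly when $A$ contains a tail of $s$. Since $|s|=\kappa$, there is $f:\kappa\to\kappa$ that takes every value on an unbounded subset of $s$. Then no set $\kappa\setminus f^{-1}(\{i\})$ contains a tail of $s$, and $\clubsuit_\kappa^{\mathrm{ev},\kappa}[P(\kappa)\setminus\mathcal U]$ fails.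
\end{example}

The example is Theorem~\ref{thm:normal} for prime ideals, and it shows what a counterexample has to avoid: $s$ must not be a subset of $\kappa$, where a coloring can be tailored to it. If $\lambda>\kappa$ there is room. Let $w$ be a normal measure on $\kappa$ and suppose that $s\subseteq j(A)$ for all $A\in w$. Then $s\cap\kappa\subseteq\bigcap w=\emptyset$, so $s$ lies in the interval $[\kappa,\lambda)$. A coloring $f:\kappa\to2$ reaches $s$ only through $j(f)$, and $j(f)$ is constant on $s$, with the value that $f$ takes on a set in $w$. By Lemma~\ref{lem:criterion} and \eqref{eq:seed}, a counterexample results from an embedding $j$, an ordinal $\lambda$ that lies in $j(C)$ for every club $C$, and a set $s=j(\vec s\,)(\lambda)$ with a tail inside $j(A)$ for each $A\in w$. Section~\ref{sec:compact} obtains the ultrafilter $\mathcal U$ by extending a filter; Section~\ref{sec:forcing} adds $s$ by forcing.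

\section{Normal ideals}\label{sec:normal}

For a normal ideal that is not prime there is no single set $s$ to color. What Example~\ref{ex:normalmeasure} really needs is less: a partition of a tail of $\kappa$ into intervals, each of which meets $s$; coloring whole intervals then defeats $s$. The next point of $s$ after $\xi$ is the value at which the regressive function $\alpha\mapsto\min(s_\alpha\setminus\xi)$ is almost everywhere constant. In general this function has several positive fibers, but saturation allows fewer than $\kappa$ of them, so their values have a bound $h(\xi)<\kappa$, and this bound produces the intervals.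

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
Let $\vec s$ be a cofinal system. We find $f:\kappa\to\kappa$ such that $B^*_{\kappa\setminus f^{-1}(\{i\})}\in J$ for every $i<\kappa$. The last assertion of the theorem then follows from Lemma~\ref{lem:mono}.

For $\xi<\kappa$ and limit $\alpha>\xi$ let $g_\xi(\alpha)=\min(s_\alpha\setminus\xi)<\alpha$. The fibers $g_\xi^{-1}(\{\eta\})$, $\eta<\kappa$, are pairwise disjoint, so by $\kappa$-saturation fewer than $\kappa$ of them are positive. As $\kappa$ is regular, we can pick $h(\xi)$ with $\xi<h(\xi)<\kappa$ above all $\eta$ such that $g_\xi^{-1}(\{\eta\})\in J^+$. The set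
\[Y_\xi=\{\alpha\in\mathrm{acc}(\kappa):\alpha>\xi,\ g_\xi(\alpha)\ge h(\xi)\}\]
is in $J$: otherwise, by normality, $g_\xi$ is constant on a positive subset of $Y_\xi$, with a value $\eta\ge h(\xi)$ whose fiber is positive, contrary to the choice of $h(\xi)$. By normality again, $Y=\{\alpha:\exists\xi<\alpha\ (\alpha\in Y_\xi)\}\in J$. If $\alpha\in\mathrm{acc}(\kappa)\setminus Y$ and $\xi<\alpha$, then $g_\xi(\alpha)<h(\xi)$, that is, $s_\alpha$ meets $[\xi,h(\xi))$.

The set $C=\{c:0<c<\kappa,\ h[c]\subseteq c\}$ of closure points of $h$ is club. Let $\langle c_j:j<\kappa\rangle$ be its increasing enumeration. It is continuous, so the intervals $[c_j,c_{j+1})$ partition $[c_0,\kappa)$. From $c_j<c_{j+1}\in C$ we get $h(c_j)<c_{j+1}$, and therefore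
\begin{equation}\label{eq:intervals}
\alpha\in\mathrm{acc}(\kappa)\setminus Y,\ c_j<\alpha\ \Longrightarrow\ s_\alpha\cap[c_j,c_{j+1})\ne\emptyset .
\end{equation}
Fix $e:\kappa\to\kappa$ with all fibers unbounded, for instance the first coordinate of a bijection $\kappa\to\kappa\times\kappa$. Let $f(\xi)=e(j)$ for $\xi\in[c_j,c_{j+1})$ and $f(\xi)=0$ for $\xi<c_0$.

Fix $i<\kappa$. The set $Z_i=\mathrm{acc}(\{c_j:e(j)=i\})$ is club. Let $\alpha\in Z_i\setminus Y$ and $\beta<\alpha$, and choose $j$ with $e(j)=i$ and $\beta<c_j<\alpha$. By \eqref{eq:intervals}, $s_\alpha$ has a point in $[c_j,c_{j+1})\subseteq f^{-1}(\{i\})$, and this point is above $\beta$. So $s_\alpha$ does not eventually avoid $f^{-1}(\{i\})$. Thus $B^*_{\kappa\setminus f^{-1}(\{i\})}\subseteq Y\cup(\kappa\setminus Z_i)$, and this set is in $J$ because $NS_\kappa\subseteq J$.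
\end{proof}

In particular the ideals of Theorems~\ref{thm:compact} and~\ref{thm:forcing} are not normal; Remark~\ref{rem:min} shows which step of the proof breaks down.

\section{A counterexample at a strongly compact cardinal}\label{sec:compact}

Fix a normal measure $W$. By Lemma~\ref{lem:criterion} we want a cofinal system and a $\kappa$-complete ultrafilter containing $B^*_A$ for all $A\in W$. We aim for the smaller sets $B_A$, because they commute with arbitrary intersections:
\begin{equation}\label{eq:cap}
\bigcap_{\eta<\delta}B_{A_\eta}=B_{\bigcap_{\eta<\delta}A_\eta}.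
\end{equation}
Since $W$ is $\kappa$-complete, the sets $B_A$ with $A\in W$ generate a $\kappa$-complete filter as soon as each of them is nonempty. A measurable cardinal suffices for that. The system is built greedily: $s_\alpha$ is chosen to be a set that no earlier $s_\beta$ has guessed, whenever there is one.

\begin{lemma}\label{lem:club}
Let $\kappa$ be measurable. There is a cofinal system $\vec s$ such that $B_A\neq\emptyset$ for every unbounded $A\subseteq\kappa$.
\end{lemma}

\begin{proof}
Define $s_\alpha$ by recursion on $\alpha\in\mathrm{acc}(\kappa)$. Call $a\subseteq\alpha$ \emph{$\alpha$-good} if $\sup a=\alpha$ and there is no $\beta\in\mathrm{acc}(\kappa)\cap\alpha$ with $s_\beta\subseteq a$. Let $s_\alpha$ be an $\alpha$-good set if there is one, and $s_\alpha=\alpha$ otherwise.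

Suppose that $A$ is unbounded and $B_A=\emptyset$. For $\alpha\in\mathrm{acc}(A)$ the set $A\cap\alpha$ is $\alpha$-good, so $s_\alpha$ is $\alpha$-good. Let $W$ be a normal measure on $\kappa$. We use $W$ to make the sets $s_\alpha$ cohere. Let $S$ be the set of $\xi<\kappa$ such that $\{\alpha\in\mathrm{acc}(\kappa):\xi\in s_\alpha\}\in W$. Since $W$ is an ultrafilter containing $\mathrm{acc}(\kappa)$, each set
\[X_\xi=\{\alpha\in\mathrm{acc}(\kappa):\xi\in s_\alpha\Leftrightarrow\xi\in S\}\]
is in $W$. By normality, and since $\mathrm{acc}(A)$ is club,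
\[H=\{\alpha\in\mathrm{acc}(A):\forall\xi<\alpha\ (\alpha\in X_\xi)\}\in W,\]
and $s_\alpha=S\cap\alpha$ for $\alpha\in H$. Take $\beta<\alpha$ in $H$. Then $s_\beta=S\cap\beta\subseteq S\cap\alpha=s_\alpha$, so $s_\alpha$ is not $\alpha$-good, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compact}]
The filter of co-bounded subsets of $\kappa$ is $\kappa$-complete, so it extends to a $\kappa$-complete ultrafilter, which is nonprincipal. Hence $\kappa$ is measurable. Fix a normal measure $W$ on $\kappa$ and a system $\vec s$ as in Lemma~\ref{lem:club}. Members of $W$ are unbounded, so $B_A\ne\emptyset$ for $A\in W$, and by \eqref{eq:cap}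
\[\mathcal F=\{X\subseteq\kappa:B_A\subseteq X\text{ for some }A\in W\}\]
is a $\kappa$-complete filter on $\kappa$. Extend it to a $\kappa$-complete ultrafilter $\mathcal U$ and let $J=P(\kappa)\setminus\mathcal U$.

Let $C$ be club. Then $C\in W$. If $\alpha\in B_C$, then $s_\alpha\subseteq C$ is cofinal in $\alpha$, so $\alpha\in C$. Thus $B_C\subseteq C$ and $C\in\mathcal U$. For $A\in W$ we have $B^*_A\supseteq B_A\in\mathcal U$. By Lemma~\ref{lem:criterion} with $w=W$, the family $J$ is a $\kappa$-complete prime ideal extending $NS_\kappa$ and $\clubsuit_\kappa^{\mathrm{ev},2}[J]$ holds. Finally, if $\sigma<\kappa$ and $f:\kappa\to\sigma$, then by $\kappa$-completeness $f^{-1}(\{i\})\in W$ for some $i<\sigma$, and $\{\alpha:s_\alpha\subseteq f^{-1}(\{i\})\}=B_{f^{-1}(\{i\})}\in\mathcal U=J^*$.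
\end{proof}

\begin{remark}\label{rem:min}
The regressive function $g_0(\alpha)=\min s_\alpha$ witnesses that this $J$ is not normal: its fiber over $\eta$ is disjoint from $B_{\kappa\setminus\{\eta\}}\in\mathcal U$, so all fibers are in $J$. In the notation of Section~\ref{sec:normal}, the set $Y_0$ belongs to $\mathcal U$ whatever $h(0)$ is, since its complement in $\mathrm{acc}(\kappa)$ is a union of fewer than $\kappa$ fibers.
\end{remark}

The filter $\mathcal F$ exists at every measurable cardinal; the hypothesis of Theorem~\ref{thm:compact} beyond measurability is used once, to extend it. Theorem~\ref{thm:LU} shows that in $L[U]$ it has no extension to a $\kappa$-complete ultrafilter.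

\section{Saturated ideals in $L[U]$}\label{sec:LU}

\subsection*{Generic ultrapowers}
Let $J$ be a $\kappa$-complete ideal on $\kappa$. Force with $(J^+,\subseteq)$ and let $G\subseteq J^+$ be generic over $V$. Then $G$ is an ultrafilter on $P(\kappa)\cap V$ that extends $J^*$ and is closed under intersections of sequences in $V$ of length less than $\kappa$. In $V[G]$ one forms the ultrapower of $V$ by $G$, using functions $h\in V$ with domain $\kappa$. By a theorem of Solovay (see \cite[Chapter 22]{Jech}), if $J$ is $\kappa^+$-saturated, and so in particular if it is $\kappa$-saturated, then $J$ is \emph{precipitous}: this ultrapower is always well-founded. It is then identified with a transitive class $M$, and we obtain in $V[G]$ an elementary embedding $j:V\to M$ with critical point $\kappa$. With $\lambda=[\mathrm{id}]_G$ we have $\kappa\le\lambda<j(\kappa)$, and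
\begin{equation}\label{eq:generic}
A\in G\iff\lambda\in j(A)\qquad(A\in P(\kappa)\cap V).
\end{equation}

\begin{remark}\label{rem:L}
If $V=L$, no $\kappa$ carries a $\kappa$-complete $\kappa$-saturated ideal. Otherwise take the least such $\kappa$ and $j:L\to M$ as above. Then $M$ is a transitive model of $V=L$ containing all ordinals, so $M=L$, and by elementarity $j(\kappa)$ is the least such cardinal of $L$. So $j(\kappa)=\kappa$, a contradiction.
\end{remark}

\subsection*{Iterated ultrapowers and condensation}
Let $U$ be a normal measure on $\kappa$ in $L[U]$, with $U\in L[U]$. Put $M_0=L[U]$, let $M_{\eta+1}$ be the ultrapower of $M_\eta$ by $U_\eta=i_{0\eta}(U)$, computed in $M_\eta$, and take direct limits at limit stages. All $M_\eta$ are well-founded and are taken to be transitive; $i_{\xi\eta}:M_\xi\to M_\eta$ $(\xi\le\eta)$ are the resulting commuting elementary embeddings, and $\kappa_\eta=i_{0\eta}(\kappa)$. The standard properties are: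
\begin{itemize}
\item[(I1)] $\langle\kappa_\eta\rangle$ is increasing and continuous, and $i_{\xi\eta}$ fixes all ordinals below $\kappa_\xi$;
\item[(I2)] for $B\in P(\kappa_\eta)\cap M_\eta$, $B\in U_\eta$ if and only if $\kappa_\eta\in i_{\eta,\eta+1}(B)$;
\item[(I3)] every element of $M_\eta$ has the form $i_{0\eta}(h)(\{\kappa_{\eta_1},\dots,\kappa_{\eta_n}\})$ with $h\in M_0$ a function on $[\kappa]^n$ and $\eta_1<\dots<\eta_n<\eta$.
\end{itemize}
We use two theorems of Kunen \cite{Kunen}; see also \cite[Chapter 19]{Jech}. Here ``$D$ is a normal measure in $L[D]$'' refers to $D\cap L[D]$.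
\begin{itemize}
\item[(K1)] If $D$, $D'$ are normal measures on $\kappa$ in $L[D]$, $L[D']$ respectively, then $L[D]=L[D']$ and $D\cap L[D]=D'\cap L[D']$.
\item[(K2)] If $U$ is a normal measure on $\kappa$ in $L[U]$, $D$ is a normal measure on $\rho$ in $L[D]$, and $\kappa<\rho$, then for some $\nu\ge1$ we have $L[D]=M_\nu$, $i_{0\nu}(\kappa)=\rho$ and $i_{0\nu}(U)=D\cap L[D]$.
\end{itemize}
Finally we use \emph{condensation}: if $\tau$ is an uncountable cardinal, $N$ is an elementary substructure of $(L_\tau[D],\in,D\cap L_\tau[D])$, and $\pi$ is the transitive collapse of $N$, then $\pi[N]=L_{\tau'}[D']$, where $D'=\pi[D\cap N]$ and $\tau'$ is the order type of $N\cap\tau$. If $L_\kappa\subseteq N$, then $\pi$ is the identity on the transitive set $L_\kappa$ and fixes every subset of $L_\kappa$ that belongs to $N$; this covers subsets of $\kappa$ and of $\kappa\times\kappa$.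

\subsection*{Every generic ultrafilter equals $U$}
Let $V=L[U]$ and let $J\supseteq NS_\kappa$ be $\kappa$-complete and $\kappa$-saturated. Fix a generic $G\subseteq J^+$, with $j$, $M$, $\lambda$ as above, and work in $V[G]$. Saturation has now done its work: it made $M$ well-founded. By elementarity $M=L[j(U)]$ and $j(U)$ is a normal measure on $j(\kappa)>\kappa$ in $M$. By (K2), applied in $V[G]$, there is $\nu\ge1$ such that, with $i=i_{0\nu}$,
\[M=M_\nu,\qquad i(\kappa)=j(\kappa),\qquad i(U)=j(U).\]
This identifies the \emph{targets} of $j$ and $i$, but not the maps. To read off $G$ from \eqref{eq:generic} we need the maps to agree on $P(\kappa)\cap V$. Two elementary embeddings agree on everything that is definable from points on which they agree. So we find many common fixed points and show that every subset of $\kappa$ is definable from them and $U$.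

Let $\Gamma$ be the class of strong limit cardinals $\theta>\max(\kappa,\nu)$ of $V[G]$ whose cofinality in $V[G]$ exceeds $\kappa$. It is a proper class: the supremum of any increasing $(\kappa^+)^{V[G]}$-sequence of strong limit cardinals above $\max(\kappa,\nu)$ is in $\Gamma$.

\begin{lemma}\label{lem:fixed}
Both $j$ and $i$ fix every element of $L_\kappa\cup\Gamma$.
\end{lemma}

\begin{proof}
Each $x\in L_\kappa$ has size less than $\kappa$ in $V$, so $j(x)=j[x]$ and $i(x)=i[x]$; by $\in$-induction both equal $x$.

Let $\theta\in\Gamma$. An ordinal below $j(\theta)$ is $[h]_G$ with $h:\kappa\to\theta$ in $V$. An ordinal below $i(\theta)$ is $i(h)(\{\kappa_{\eta_1},\dots,\kappa_{\eta_n}\})$ as in (I3), where we may assume $h:[\kappa]^n\to\theta$ after resetting values outside $\theta$ to $0$. In both cases $h$ maps into some $\delta<\theta$, since the cofinality of $\theta$ exceeds $\kappa$. Hence $j(\theta)=\sup_{\delta<\theta}j(\delta)$ and $i(\theta)=\sup_{\delta<\theta}i(\delta)$. Counting the same representations in $V[G]$ gives $|j(\delta)|\le|\delta|^\kappa<\theta$ and $|i(\delta)|\le|\delta|^\kappa\cdot|\nu|\cdot\omega<\theta$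 for $\delta<\theta$. So $j(\theta),i(\theta)\le\theta$, and elementary embeddings do not decrease ordinals.
\end{proof}

\begin{lemma}\label{lem:agree}
$j(X)=i(X)$ for every $X\in P(\kappa)\cap V$.
\end{lemma}

\begin{proof}
Let $\mu=((2^\kappa)^+)^{V[G]}$. Choose $\theta\in\Gamma$ so large that $U\in L_\theta[U]$ and $\Gamma\cap\theta$ has order type at least $\mu$. Let $\mathfrak A=(L_\theta[U],\in,U)$, and let $H$ be the set of elements of $\mathfrak A$ that are definable in $\mathfrak A$ from parameters in $L_\kappa\cup(\Gamma\cap\theta)$. Since $\mathfrak A$ has a definable well-order, $H$ is an elementary substructure of $\mathfrak A$. The set $U$ is definable from the predicate, so $U\in H$ and $\kappa=\bigcup U\in H$. Let $\pi$ be the collapse of $H$ and $U'=U\cap H$. As $\pi$ fixes the subsets of $\kappa$ in $H$, we have $\pi(\kappa)=\kappa$ and $\pi(U)=\pi[U\cap H]=U'$, and by condensation $\pi[H]=L_{\theta'}[U']$ with $\theta'\ge\mu$.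

We want to apply (K1) to $U'$, so we must see that $U'$ remains a normal measure in the full model $L[U']$. This is the reason for putting $\mu$ many elements of $\Gamma$ into $H$: \emph{every $E\in L[U']$ with $E\subseteq L_\kappa$ belongs to $L_{\theta'}[U']$.} To prove this, take a cardinal $\tau>\theta'$ with $E\in L_\tau[U']$, and an elementary substructure $N$ of $(L_\tau[U'],\in,U')$ with $L_\kappa\cup U'\cup\{E\}\subseteq N$ and $|N|\le2^\kappa$. The collapse of $N$ fixes $E$ and every member of $U'$, so it maps $N$ onto $L_{\tau'}[U']$ with $\tau'<\mu\le\theta'$, and $E\in L_{\tau'}[U']$.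

That $U$ is a normal measure on the regular uncountable cardinal $\kappa$ is expressed by statements about subsets of $\kappa$ and of $\kappa\times\kappa$, a sequence of at most $\kappa$ subsets of $\kappa$ being given by the sections of a set $E\subseteq\kappa\times\kappa$. These statements hold in $\mathfrak A$, which contains $U$ and hence all of $P(\kappa)\cap V$. By elementarity they hold of $U'$ in $L_{\theta'}[U']$, and by the preceding paragraph they hold of $U'$ in $L[U']$. Now (K1) gives $U'=U$, that is, $U\subseteq H$. If $X\in P(\kappa)\cap V$, then $X$ or $\kappa\setminus X$ is in $U$, so $X\in H$.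

Thus there are a formula $\varphi$ and parameters $\vec a\in L_\kappa$, $\vec\gamma\in\Gamma\cap\theta$ such that $X$ is the unique $x$ with $(L_\theta[U],\in,U)\models\varphi(x,\vec a,\vec\gamma)$. This is a statement in $V$ about $X,\theta,U,\vec a,\vec\gamma$. Applying $j$ and $i$, and using Lemma~\ref{lem:fixed} and $i(U)=j(U)$, we find that both $j(X)$ and $i(X)$ are the unique $x$ with $(L_\theta[j(U)],\in,j(U))\models\varphi(x,\vec a,\vec\gamma)$.
\end{proof}

\begin{lemma}\label{lem:lambda}
$\lambda=\kappa_\eta$ for some $\eta<\nu$.
\end{lemma}

\begin{proof}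
We have $\kappa_0\le\lambda<j(\kappa)=\kappa_\nu$, so by continuity there is a largest $\eta$ with $\kappa_\eta\le\lambda$, and $\eta<\nu$. Suppose $\kappa_\eta<\lambda<\kappa_{\eta+1}$. By (I3), $\lambda=i_{0,\eta+1}(h)(a)$ with $a=\{\kappa_{\eta_1},\dots,\kappa_{\eta_n}\}$ and $\eta_1<\dots<\eta_n\le\eta$; as $\lambda<i_{0,\eta+1}(\kappa)$, we may assume $h:[\kappa]^n\to\kappa$. The map $i_{\eta+1,\nu}$ fixes $\lambda$ and $a$ by (I1), so $\lambda=i(h)(a)$. The set $C=\{\delta<\kappa:h[[\delta]^n]\subseteq\delta\}$ contains a club of $V$, so $C\in J^*\subseteq G$. By \eqref{eq:generic} and Lemma~\ref{lem:agree}, $\lambda\in j(C)=i(C)$, which means that $i(h)$ maps $[\lambda]^n$ into $\lambda$. Since $a\in[\lambda]^n$, we get $\lambda=i(h)(a)<\lambda$, a contradiction.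
\end{proof}

This is the only use of $NS_\kappa\subseteq J$ in identifying $J$, and it cannot be dropped: the sets $A$ with $\{\alpha:\alpha+1\in A\}\notin U$ form a $\kappa$-complete prime ideal that contains $\mathrm{acc}(\kappa)\in U$.

\begin{proof}[Proof of Theorem~\ref{thm:LU}]
The ideal $P(\kappa)\setminus U$ is $\kappa$-complete, prime, normal, and extends $NS_\kappa$, and $\clubsuit_\kappa^{\mathrm{ev},\kappa}$ fails for it by Example~\ref{ex:normalmeasure}. Let $J$ be any ideal as in the theorem, $G\subseteq J^+$ generic, and $\eta$ as in Lemma~\ref{lem:lambda}. For $A\in P(\kappa)\cap V$,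
\[A\in G\iff\kappa_\eta\in i_{0\nu}(A)\iff\kappa_\eta\in i_{0,\eta+1}(A)\iff i_{0\eta}(A)\in U_\eta\iff A\in U,\]
by \eqref{eq:generic} with Lemma~\ref{lem:agree}, by the fact that $i_{\eta+1,\nu}$ fixes $\kappa_\eta$, by (I2), and by elementarity. So every generic $G$ equals $U$. Since $G\subseteq J^+$, we get $U\subseteq J^+$. Each $A\in J^+$ forces itself into the generic filter, so $J^+\subseteq U$. Hence $J=P(\kappa)\setminus U$.
\end{proof}

\section{A counterexample from two normal measures}\label{sec:forcing}

Section~\ref{sec:prime} asks for a set $s$ cofinal in $\lambda$ with a tail inside $j(A)$ for all $A$ in a normal measure $w$. There is a forcing that adds a set almost contained in every member of a normal measure, and since $s$ has to be $j(\vec s\,)(\lambda)$, we iterate it at many $\alpha<\kappa$ and let $s_\alpha$ be the set added at stage $\alpha$. The difficulty is to find $s$ inside the extension $V[G]$. At level $\kappa$ this is impossible: if $w$ is an ultrafilter on $\kappa$ in $V[G]$ and $s\in V[G]$ is unbounded in $\kappa$, split $s$ into unbounded halves $s^0,s^1$; one of $s^0$, $\kappa\setminus s^0$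 is in $w$, and neither contains a tail of $s$. So we move up. A first ultrapower $j_0$ carries $w$ to a measure $w'$ on $\lambda=j_0(\kappa)$ that lives in a small model: $V[G]$ sees only $\kappa^+$ dense sets to meet, and $<\lambda$-closed forcing leaves room to meet them. A second ultrapower, taken inside the first, puts $\lambda$ below the image of $\kappa$ and makes it a stage at which the forcing for $w'$ is used. The first measure must concentrate on trivial stages, so that $j_0$ lifts in $V[G]$, and the second on nontrivial stages. This is the role of $W_0\lhd W_1$.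

\subsection*{Lifting embeddings}
We recall the lifting criterion. Let $j:M\to N$ be elementary between transitive models of ZFC, let $G$ be $P$-generic over $M$ and $H$ be $j(P)$-generic over $N$, with $j[G]\subseteq H$. Then $j^+(\tau^G)=j(\tau)^H$ defines an elementary embedding $j^+:M[G]\to N[H]$ that extends $j$ and satisfies $j^+(G)=H$. The next two lemmas provide the filters $H$. A poset is \emph{$\le\rho$-closed} if every descending sequence of length at most $\rho$ has a lower bound.

\begin{lemma}\label{lem:closure}
Let $N$ be an inner model closed under $\kappa$-sequences in $V$, let $P\in N$ be $\kappa$-c.c., and let $G$ be $P$-generic over $V$. Let $K\in V[G]$ be generic over $N$ for some poset in $N$, with $G\in N[K]$. Then $N[K]$ is closed under $\kappa$-sequences in $V[G]$.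
\end{lemma}

\begin{proof}
Let $\langle x_\xi:\xi<\kappa\rangle\in V[G]$ with $x_\xi\in N[K]$. In $V[G]$ choose names $\tau_\xi\in N$ with $x_\xi=\tau_\xi^K$. It suffices to show that $t=\langle\tau_\xi:\xi<\kappa\rangle$ is in $N[G]\subseteq N[K]$. Let $p\in G$ force that $\dot t$ is a function from $\kappa$ to $N$. In $V$, for each $\xi$ take a maximal antichain $A_\xi$ below $p$ of conditions deciding $\dot t(\xi)$. The set $E$ of triples $(\xi,q,y)$ with $q\in A_\xi$ and $q\Vdash\dot t(\xi)=\check y$ is a subset of $N$ of size at most $\kappa$, so $E\in N$, and $t=\{(\xi,y):\exists q\in G\ (\xi,q,y)\in E\}$.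
\end{proof}

\begin{lemma}\label{lem:build}
Let $N'$ be an inner model closed under $\kappa$-sequences, and let $Q\in N'$ be $\le\kappa$-closed in $N'$. If there are at most $\kappa^+$ dense subsets of $Q$ in $N'$, then there is a filter on $Q$ that is generic over $N'$.
\end{lemma}

\begin{proof}
List the dense sets as $\langle D_\xi:\xi<\kappa^+\rangle$ and build a descending sequence $\langle q_\xi:\xi<\kappa^+\rangle$ with $q_{\xi+1}\in D_\xi$. At a limit $\xi<\kappa^+$ take a cofinal subsequence of length at most $\kappa$; it lies in $N'$, so it has a lower bound $q_\xi$. The filter generated by the $q_\xi$ is generic.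
\end{proof}

\subsection*{Mathias forcing}
For a normal measure $w$ on $\alpha$, let $\mathbb M(w)$ consist of the pairs $(a,A)$ with $a\subseteq\alpha$, $|a|<\alpha$ and $A\in w$. Put $(b,B)\le(a,A)$ if $b$ end-extends $a$, $B\subseteq A$ and $b\setminus a\subseteq A$. The largest condition is $(\emptyset,\alpha)$.
\begin{itemize}
\item[(M1)] A descending sequence $\langle(a_\xi,A_\xi):\xi<\delta\rangle$ with $\delta<\alpha$ has the lower bound $(\bigcup_\xi a_\xi,\bigcap_\xi A_\xi)$: the first coordinate has size less than $\alpha$, the second is in $w$, and $a_\zeta\setminus a_\xi\subseteq A_\xi$ for $\zeta\ge\xi$.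
\item[(M2)] Let $g$ be generic and $S=\bigcup\{a:(a,A)\in g\}$. Then $S$ is unbounded in $\alpha$, since $(a,A)$ can be extended by adding to $a$ an arbitrarily large point of $A$. For each $A\in w$ a tail of $S$ is contained in $A$: by density there is $(b,B)\in g$ with $B\subseteq A$, and a point of $S\setminus b$ lies in $c\setminus b\subseteq B$ for some $(c,C)\le(b,B)$ in $g$.
\end{itemize}

\subsection*{The iteration}
Let $\kappa$ be measurable. By recursion on $\alpha\le\kappa$ we define posets $P_\alpha$, a set $Y\subseteq\kappa$ of \emph{nontrivial stages}, and names $\dot w_\alpha$ for $\alpha\in Y$. Call $D\subseteq\kappa$ an \emph{Easton set} if $D\cap\gamma$ is bounded in $\gamma$ for every inaccessible $\gamma\le\kappa$.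
\begin{itemize}
\item $P_\alpha$ consists of the functions $p$ whose domain is an Easton subset of $Y\cap\alpha$ and such that, for $\eta\in\mathrm{dom}(p)$, $p(\eta)$ is a pair of $P_\eta$-names, both subsets of $\{\check\xi:\xi<\eta\}\times P_\eta$, which every condition of $P_\eta$ forces to be an element of $\mathbb M(\dot w_\eta)$. For $\eta\in Y\setminus\mathrm{dom}(p)$ we read $p(\eta)$ as $(\emptyset,\eta)$. Put $p\le p'$ if $p\upharpoonright\eta\Vdash p(\eta)\le p'(\eta)$ for all $\eta\in Y\cap\alpha$.
\item For $\alpha<\kappa$, put $\alpha\in Y$ if $\alpha$ is measurable and $P_\alpha$ forces that $\alpha$ is measurable; in that case choose a $P_\alpha$-name $\dot w_\alpha$ that is forced to be a normal measure on $\alpha$.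
\end{itemize}
Let $P=P_\kappa$. Names of the prescribed form lose nothing: if $\tau$ is forced to be a subset of $\eta$, then $\{(\check\xi,q):q\Vdash\check\xi\in\tau\}$ is forced to equal $\tau$. So this is the iteration of the posets $\mathbb M(\dot w_\eta)$ with direct limits at inaccessible stages and inverse limits at the other limit stages. We have $P_\beta\subseteq P_\alpha$ for $\beta\le\alpha$, with the same order; $P_{\alpha+1}=P_\alpha$ if $\alpha\notin Y$; and if $\alpha\in Y$, then $P_{\alpha+1}$ is the two-step iteration $P_\alpha*\mathbb M(\dot w_\alpha)$, whose generic filters are those of the form $K*g=\{p:p\upharpoonright\alpha\in K,\ p(\alpha)^K\in g\}$ with $K$ generic for $P_\alpha$ over $V$ and $g$ generic for $\mathbb M(\dot w_\alpha^K)$ over $V[K]$.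

For $\beta<\kappa$ the \emph{tail beyond $\beta$} is the set $R^\beta=\{r\in P:\mathrm{dom}(r)\subseteq(\beta,\kappa)\}$. If $K$ is $P_{\beta+1}$-generic, we order it in $V[K]$ by $r\le_Kr'$ if $q\cup r\le q\cup r'$ for some $q\in K$; any $q'\le q$ then satisfies $q'\cup r\le q'\cup r'$ as well, so $\le_K$ is transitive.

\begin{lemma}\label{lem:iteration}
\begin{itemize}
\item[(a)] If $\gamma\le\kappa$ is inaccessible, then $P_\beta\in V_\gamma$ for $\beta<\gamma$, and $P_\gamma=\bigcup_{\beta<\gamma}P_\beta\subseteq V_\gamma$.
\item[(b)] $P$ is $\kappa$-c.c.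
\item[(c)] Let $\beta<\kappa$, let $K$ be $P_{\beta+1}$-generic over $V$ and $H$ be $(R^\beta,\le_K)$-generic over $V[K]$. Then $K*H=\{p\in P:p\upharpoonright(\beta+1)\in K,\ p\upharpoonright(\beta,\kappa)\in H\}$ is $P$-generic over $V$.
\item[(d)] In the situation of (c), $(R^\beta,\le_K)$ is $\le\beta$-closed in $V[K]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By induction on $\beta<\gamma$. The pairs $(\eta,p(\eta))$ with $p\in P_\beta$ lie in a union of fewer than $\gamma$ members of $V_\gamma$, one for each $\eta<\beta$, so they form a member of $V_\gamma$, and $P_\beta$ is contained in its power set. Domains of members of $P_\gamma$ are bounded in $\gamma$.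

(b) Since $\kappa$ is Mahlo, direct limits are taken at stationarily many stages and at $\kappa$, and $|P_\beta|<\kappa$ for $\beta<\kappa$ by (a). Apply \cite[Theorem 16.30]{Jech}.

Parts (c) and (d) are instances of the analysis of tails in the Factor Lemma \cite[Lemma 21.8]{Jech}; here are direct proofs.

(c) If $p\in K*H$ and $p\le p'$, then $q=p\upharpoonright(\beta+1)$ witnesses that the tail of $p$ is $\le_K$ the tail of $p'$, so $p'\in K*H$. If $p,p'\in K*H$, take $r\in H$ below both tails and $q\in K$ below the two witnesses and below $p\upharpoonright(\beta+1)$, $p'\upharpoonright(\beta+1)$; then $q\cup r\in K*H$ extends $p$ and $p'$. Let $D\in V$ be dense in $P$ and $r_0\in R^\beta$. For $q_0\in P_{\beta+1}$ take $p\le q_0\cup r_0$ in $D$ and split it as $p=q\cup r$; then $q\le q_0$ and $q\cup r\le q\cup r_0$. By density such a $q$ lies in $K$. So the set of $r$ with $q\cup r\in D$ for some $q\in K$ is $\le_K$-dense; it meets $H$, and so $D$ meets $K*H$.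

(d) Let $\delta\le\beta$ and let $q_0\in P_{\beta+1}$ force that $\langle\dot r_\xi:\xi<\delta\rangle$ is descending in $R^\beta$. The point is to find a lower bound whose domain is an Easton set of $V$. Let $D$ be the union of the domains of all $r$ such that $q\Vdash\dot r_\xi=\check r$ for some $q\le q_0$ and $\xi<\delta$. There are at most $|P_{\beta+1}|\cdot|\delta|$ such $r$, and by (a) this number is below every inaccessible $\gamma>\beta$. So $D$ is an Easton subset of $Y\cap(\beta,\kappa)$. For $\eta\in D$ let $r(\eta)$ name the following condition: evaluate each $\dot r_\xi$ by the generic filter for $P_{\beta+1}$ and then its $\eta$-th coordinate by the generic filter for $P_\eta$; if this gives a descending sequence in $\mathbb M(\dot w_\eta)$, take the lower bound of (M1), which exists as $\delta\le\beta<\eta$; otherwise take $(\emptyset,\eta)$. This defines $r\in R^\beta$.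

We show by induction on $\eta\in(\beta,\kappa]$ that $(q\cup r)\upharpoonright\eta\le r'\upharpoonright\eta$ whenever $q\le q_0$, $\xi<\delta$ and $q\Vdash\dot r_\xi=\check r'$. For $\eta=\kappa$ this gives $q\cup r\le q\cup r'$, so $q_0$ forces that $r$ is a lower bound. For $\eta=\beta+1$ there is nothing to prove, limit steps are immediate as the order is defined coordinatewise, and so is the step from $\eta$ to $\eta+1$ when $\eta\notin D$. Let $\eta\in D$, let $K'$ be $P_\eta$-generic with $(q\cup r)\upharpoonright\eta\in K'$, and let $r_\zeta$ be the value of $\dot r_\zeta$ under $K=K'\cap P_{\beta+1}$. For each $\zeta<\delta$ some $q_\zeta\le q$ in $K$ decides $\dot r_\zeta$; then $(q_\zeta\cup r)\upharpoonright\eta\in K'$, so $r_\zeta\upharpoonright\eta\in K'$ by the induction hypothesis. For $\zeta<\zeta'$ take $q'\in K$ with $q'\cup r_{\zeta'}\le q'\cup r_\zeta$; then $(q'\cup r_{\zeta'})\upharpoonright\eta\in K'$ forces $r_{\zeta'}(\eta)\le r_\zeta(\eta)$. So the $\eta$-th coordinates form a descending sequence in $V[K']$, and $r(\eta)^{K'}\le r_\xi(\eta)^{K'}$.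
\end{proof}

Write $\vec P=\langle P_\alpha:\alpha\le\kappa\rangle$ and $\vec w=\langle\dot w_\alpha:\alpha\in Y\rangle$. For an elementary embedding $j$ we write $j(P)_\alpha$ for the $\alpha$-th term of $j(\vec P)$. If $j=j_W$ for a normal measure $W$ on $\kappa$, then $j(P)_\alpha=j(P_\alpha)=P_\alpha$ for $\alpha<\kappa$, and $\kappa$ is inaccessible in the ultrapower, so Lemma~\ref{lem:iteration}(a) gives
\begin{equation}\label{eq:initial}
j_W(P)_\kappa=P .
\end{equation}

\subsection*{Lifting the first ultrapower}
Let $X=\{\alpha<\kappa:\alpha\text{ is measurable}\}\supseteq Y$.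

\begin{lemma}\label{lem:minimal}
Every measurable cardinal $\kappa$ carries a normal measure $W$ with $X\notin W$.
\end{lemma}

\begin{proof}
Let $\kappa$ be the least counterexample and $W$ a normal measure on $\kappa$, with ultrapower $M$. Then $X\in W$, so $\kappa$ is measurable in $M$. In $M$ the least counterexample is $j_W(\kappa)>\kappa$, so $M$ has a normal measure $W'$ on $\kappa$ that omits the set of $M$-measurables below $\kappa$, which is $j_W(X)\cap\kappa=X$. As $M$ is closed under $\kappa$-sequences, $W'$ is a normal measure in $V$, a contradiction.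
\end{proof}

\begin{lemma}\label{lem:first}
Assume GCH. Let $W_0$ be a normal measure on $\kappa$ with $X\notin W_0$, let $j_0:V\to M_0$ be its ultrapower embedding, and let $G$ be $P$-generic over $V$. Then in $V[G]$ there is a filter $G_0\supseteq G$ that is $j_0(P)$-generic over $M_0$, and $j_0$ lifts to $j_0^+:V[G]\to M_0[G_0]$. In particular $P$ forces that $\kappa$ is measurable.
\end{lemma}

\begin{proof}
Let $\lambda=j_0(\kappa)$. Since $\kappa\notin j_0(X)\supseteq j_0(Y)$, stage $\kappa$ is trivial, and $j_0(P)_{\kappa+1}=P$ by \eqref{eq:initial}. Let $R$ be the tail of $j_0(P)$ beyond $\kappa$, ordered by $\le_G$. We check the hypotheses of Lemma~\ref{lem:build} in $V[G]$ with $N'=M_0[G]$. By Lemma~\ref{lem:iteration}(d) in $M_0$, $R$ is $\le\kappa$-closed in $M_0[G]$, and by Lemma~\ref{lem:closure}, $M_0[G]$ is closed under $\kappa$-sequences in $V[G]$. In $M_0$, $R\subseteq V_\lambda$ has size at most $\lambda$. A subset of $R$ in $M_0[G]$ has a name determined by a subset of $R\times P$ in $M_0$, and by GCH $M_0$ enumerates these in order type $(\lambda^+)^{M_0}=j_0(\kappa^+)$. Each ordinal below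 $j_0(\kappa^+)$ is $j_0(f)(\kappa)$ with $f:\kappa\to\kappa^+$, so in $V$
\begin{equation}\label{eq:count}
|j_0(\kappa^+)|\le(\kappa^+)^\kappa=\kappa^+ .
\end{equation}
Lemma~\ref{lem:build} yields $H_0\in V[G]$ that is $R$-generic over $M_0[G]$, and $G_0=G*H_0$ is $j_0(P)$-generic over $M_0$ by Lemma~\ref{lem:iteration}(c). For $p\in G$ we have $p\in V_\kappa$, so $j_0(p)=p$, and $p\in G_0$ because its tail is empty. So $j_0$ lifts. The lift is definable in $V[G]$ and has critical point $\kappa$, so $\kappa$ is measurable in $V[G]$.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:forcing}}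
Let $j_1:V\to M_1$ be the ultrapower by $W_1$. Since $W_0\in M_1$, $\kappa$ is measurable in $M_1$. Apply Lemma~\ref{lem:minimal} in $M_1$, where the set of measurables below $\kappa$ is $j_1(X)\cap\kappa=X$: there is a normal measure on $\kappa$ in $M_1$ omitting $X$, and it is a normal measure in $V$. Replacing $W_0$ by it, we assume $X\notin W_0$. Let $G$ be $P$-generic over $V$, and let $j_0,M_0,G_0=G*H_0,j_0^+$ and $\lambda=j_0(\kappa)$ be as in Lemma~\ref{lem:first}.

\medskip\noindent\emph{Step 1: the measure $w$.} By elementarity, $j_1(\vec P)$ is, in $M_1$, an iteration defined by the same rules, and by \eqref{eq:initial} its initial part of length $\kappa$ ends with $P$. The model $M_1$ satisfies GCH and contains $W_0$, so Lemma~\ref{lem:first} holds in $M_1$ and shows that $P$ forces over $M_1$ that $\kappa$ is measurable. Hence $\kappa\in j_1(Y)$. Let $\dot w=j_1(\vec w)(\kappa)$ and $w=\dot w^G$, a normal measure on $\kappa$ in $M_1[G]$. By Lemma~\ref{lem:closure}, $M_1[G]$ is closed under $\kappa$-sequences in $V[G]$, so $w$ is a normal measure on $\kappa$ in $V[G]$.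

\medskip\noindent\emph{Step 2: the second embedding.} In $M_0$, $j_0(W_1)$ is a normal measure on $\lambda$. Let $k:M_0\to N$ be the ultrapower of $M_0$ by $j_0(W_1)$, computed in $M_0$, and let $j=k\circ j_0:V\to N$. The critical point of $k$ is $\lambda$, and $\lambda<k(\lambda)=j(\kappa)$. Apply $j_0$ to the statements $j_1(P)_\kappa=P$, $\kappa\in j_1(Y)$ and $j_1(\vec w)(\kappa)=\dot w$. Since $k$ is defined in $M_0$ from $j_0(W_1)$ as $j_1$ is defined in $V$ from $W_1$, we obtain
\[j(P)_\lambda=j_0(P),\qquad\lambda\in j(Y),\qquad j(\vec w)(\lambda)=j_0(\dot w).\]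
The filter $G_0$ is generic over $N\subseteq M_0$. In $N_0=N[G_0]$, stage $\lambda$ of $j(P)$ is therefore $Q=\mathbb M(w')$, where
\[w'=j_0(\dot w)^{G_0}=j_0^+(\dot w^G)=j_0^+(w).\]

Two facts allow us to use Lemma~\ref{lem:build} again. First, $N$ is closed under $\kappa$-sequences in $V$: such a sequence is in $M_0$, and $N$ is closed under $\lambda$-sequences in $M_0$. Second, every ordinal below $j(\kappa^+)=k((\lambda^+)^{M_0})$ is $k(f)(\lambda)$ with $f:\lambda\to(\lambda^+)^{M_0}$ in $M_0$. By GCH, $M_0$ enumerates these functions in order type $(\lambda^+)^{M_0}=j_0(\kappa^+)$, so $|j(\kappa^+)|\le\kappa^+$ in $V$ by \eqref{eq:count}.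

\medskip\noindent\emph{Step 3: a generic filter for $j(P)$ in $V[G]$.} It is assembled from four parts.
\begin{center}
\begin{tabular}{l|cccc}
stages of $j(P)$ & $[0,\kappa)$ & $[\kappa,\lambda)$ & $\{\lambda\}$ & $(\lambda,j(\kappa))$\\ \hline
generic filter & $G$ & $H_0$ & $g$ & $H_1$
\end{tabular}
\end{center}
By Lemma~\ref{lem:closure}, $N_0$ is closed under $\kappa$-sequences in $V[G]$. By (M1) and $\kappa<\lambda$, $Q$ is $\le\kappa$-closed in $N_0$. The cardinal $j(\kappa)$ is inaccessible in $N$ and remains so in $N_0$, an extension by a poset of size $\lambda<j(\kappa)$; the elements of $Q$ are pairs of subsets of $\lambda$, so $N_0$ enumerates the subsets of $Q$ in order type below $j(\kappa)$. By Step 2 there are at most $\kappa^+$ of them in $V[G]$. Lemma~\ref{lem:build} gives $g\in V[G]$ that is $Q$-generic over $N_0$. Let $s=\bigcup\{a:(a,A)\in g\}\subseteq\lambda$ and $K=G_0*g$, a $j(P)_{\lambda+1}$-generic filter over $N$.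

Let $T$ be the tail of $j(P)$ beyond $\lambda$, ordered by $\le_K$. By Lemma~\ref{lem:iteration}(d) in $N$, it is $\le\lambda$-closed in $N[K]$, and by Lemma~\ref{lem:closure}, $N[K]$ is closed under $\kappa$-sequences in $V[G]$. In $N$, $T$ has size at most $j(\kappa)$; subsets of $T$ in $N[K]$ have names determined by subsets of $T\times j(P)_{\lambda+1}$, which $N$ enumerates in order type $j(\kappa^+)$ by GCH. Lemma~\ref{lem:build} gives $H_1\in V[G]$ that is $T$-generic over $N[K]$, and $G^+=K*H_1$ is $j(P)$-generic over $N$.

If $p\in G_0$, then $p\in V_\lambda^{M_0}$, so $k(p)=p$, and $p\in G^+$ because $\mathrm{dom}(p)\subseteq\lambda$. Hence $k$ lifts to $k^+:M_0[G_0]\to N[G^+]$. Let $j^+=k^+\circ j_0^+:V[G]\to N[G^+]$. It is definable in $V[G]$, extends $j$, has critical point $\kappa$, and $j^+(G)=k^+(G_0)=G^+$. As $k^+$ fixes all ordinals below $\lambda$,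
\begin{equation}\label{eq:trace}
j^+(A)\cap\lambda=j_0^+(A)\qquad(A\in P(\kappa)\cap V[G]).
\end{equation}

\medskip\noindent\emph{Step 4: the ideal.} Work in $V[G]$. Let $\mathcal U=\{A\subseteq\kappa:\lambda\in j^+(A)\}$. Since $\kappa\le\lambda<j^+(\kappa)$, this is a $\kappa$-complete ultrafilter without bounded sets, so $\kappa$ is measurable. If $C\subseteq\kappa$ is club, then $j^+(C)$ is closed in $j^+(\kappa)$, and $j^+(C)\cap\lambda=j_0^+(C)$ is unbounded in $\lambda=j_0^+(\kappa)$ by \eqref{eq:trace}; so $\lambda\in j^+(C)$ and $C\in\mathcal U$.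

For $\alpha\in Y$ let $s_\alpha$ be the union of the first coordinates of the conditions $p(\alpha)^{G\cap P_\alpha}$, $p\in G$. These conditions form the generic filter at stage $\alpha$, so $s_\alpha$ is cofinal in $\alpha$ by (M2). For $\alpha\in\mathrm{acc}(\kappa)\setminus Y$ let $s_\alpha=\alpha$. Since $\lambda\in j(Y)$, $j^+(G)=G^+$, and the filter that $G^+$ induces at stage $\lambda$ is $g$, we have $j^+(\vec s\,)(\lambda)=s$. Let $A\in w$. Then $j_0^+(A)\in j_0^+(w)=w'$, so by (M2) and \eqref{eq:trace} there is $\beta<\lambda$ with
\[s\setminus\beta\subseteq j_0^+(A)\subseteq j^+(A).\]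
By \eqref{eq:seed}, $B^*_A\in\mathcal U$. Lemma~\ref{lem:criterion} shows that $J=P(\kappa)\setminus\mathcal U$ is a $\kappa$-complete prime ideal extending $NS_\kappa$ and that $\clubsuit_\kappa^{\mathrm{ev},2}[J]$ holds.

For the consistency statement, by Mitchell \cite{Mitchell}, if $o(\kappa)\ge2$ then there is an inner model of GCH in which $o(\kappa)=2$; force over that model. \qed

\begin{remark}
GCH entered only in counting dense sets, in $V$ and in the ultrapowers. The ultrafilter $\mathcal U$ extends the normal measure $W_1$ of the ground model: for $A\in P(\kappa)\cap V$ we have $\lambda\in k(j_0(A))$ if and only if $j_0(A)\in j_0(W_1)$, that is, $A\in W_1$. Normality is lost only through regressive functions added by the forcing.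
\end{remark}

\begin{thebibliography}{9}

\bibitem{Jech} Jech, \emph{Set Theory}.

\bibitem{Kunen} Kunen, \emph{Some applications of iterated ultrapowers in set theory}, 1970.

\bibitem{Matet} Pierre Matet, \emph{Towers and clubs}, arXiv:1908.05336 (2019).

\bibitem{Mitchell} Mitchell, \emph{Sets constructible from sequences of ultrafilters}, JSL 39 (1974).

\end{thebibliography}
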